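\title{Linear forms in characteristic $p$ and the Boolean Prime Ideal Theorem}

\begin{abstract}
For a commutative field $K$ let $\mathbf D_K$ be the statement that every nonzero $K$-vector space has a nonzero linear form. In $\mathbf{ZF}$ the Boolean Prime Ideal Theorem $\mathbf{BPI}$ implies $\mathbf D_{\mathbb F_p}$ for every prime $p$. We show that, if $\mathbf{ZF}$ is consistent, it proves neither that $\mathbf{BPI}$ nor that $\mathbf D_{\mathbb F_p}$ implies $\mathbf D_K$ for all fields $K$ of characteristic $p$. We construct one model of $\mathbf{ZF}+\mathbf{BPI}$ in which, for every prime $p$, some field $K$ of characteristic $p$ has no nonzero $K^p$-linear map $K\to K^p$. The field $K$ is the field of fractions of the symmetric algebra of a vector space whose symmetries are those of the Fra\"\i ss\'e limit of the naturally ordered finite $\mathbb F_p$-spaces, and $\mathbf{BPI}$ is verified with the partition theorems of Graham--Leeb--Rothschild and Halpern--L\"auchli. We also prove in $\mathbf{ZF}$ that $\mathbf D_k$ and $\mathbf D_K$ are equivalent for a finite extension $K/k$, and that under $\mathbf D_{\mathbb F_p}$ the statement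 $\mathbf D_K$ depends only on the subspaces of $\operatorname{Hom}_{\mathbb F_p}(K,\mathbb F_p)$.
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in $\mathbf{ZF}$, set theory without the Axiom of Choice, and all fields are commutative. A \emph{linear form} on a vector space $E$ over a field $K$ is a $K$-linear map $E\to K$. Consider the statement
\begin{quote}
$\mathbf D_K$: \emph{every nonzero $K$-vector space has a nonzero linear form.}
\end{quote}
If $E$ has a basis, the coordinate at one basis vector is a nonzero form. Finite-dimensional spaces have bases, and so do well-orderable spaces: run through the vectors and keep each one that lies outside the span of the earlier ones. So the Axiom of Choice implies $\mathbf D_K$ for every $K$. But $\mathbf D_K$ asks for much less than a basis, namely for a single coordinate function, and the amount of choice that this takes may depend on $K$.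

The \emph{Boolean Prime Ideal Theorem} $\mathbf{BPI}$ is the statement that every nontrivial Boolean algebra (one with $0\ne1$) has a prime ideal. An \emph{ultrafilter} is a proper filter that contains $b$ or $-b$ for every $b$; the prime ideals are exactly the complements of the ultrafilters. It is known that $\mathbf{BPI}$ implies $\mathbf D_{\mathbb F_p}$ for every prime $p$, where $\mathbb F_p$ is the field with $p$ elements. We recall a proof, because it shows where the finiteness of the field enters.

\begin{proposition}[$\mathbf{ZF}$]\label{prop:finite}
$\mathbf{BPI}$ implies $\mathbf D_K$ for every finite field $K$.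
\end{proposition}

\begin{proof}
Let $0\ne a\in E$. Let $Y$ be the set of pairs $(W,f)$ where $W\ni a$ is a finite-dimensional subspace of $E$ and $f$ is a form on $W$ with $f(a)=1$. For $e\in E$ let $Y_e=\{(W,f)\in Y:e\in W\}$. Finite intersections of the sets $Y_e$ are nonempty, so the subsets of $Y$ that are disjoint from some such intersection form a proper ideal $\mathcal I$ of $\mathcal P(Y)$. A prime ideal of $\mathcal P(Y)/\mathcal I$ pulls back to a prime ideal containing $\mathcal I$, and its complement is an ultrafilter $U$ containing every $Y_e$. Since $K$ is finite, $Y_e$ is the disjoint union of the finitely many sets $Y_{e,c}=\{(W,f)\in Y_e:f(e)=c\}$, $c\in K$, so exactly one of them is in $U$; let $F(e)$ be that $c$. Then $F(a)=1$, because $Y_{a,1}=Y$. For $e''=\lambda e+\mu e'$ the set $Y_{e,F(e)}\cap Y_{e',F(e')}\cap Y_{e'',F(e'')}$ is in $U$, hence has an element $(W,f)$, and the linearity of $f$ gives $F(e'')=\lambda F(e)+\mu F(e')$.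
\end{proof}

For an infinite field the partition of $Y_e$ is infinite, and nothing forces $U$ to contain one of its classes. This leads to the following question, posed in \cite{Morillon}.
\begin{quote}
\emph{Let $p$ be a prime and $K$ a field of characteristic $p$. Does $\mathbf D_{\mathbb F_p}$ imply $\mathbf D_K$? Does $\mathbf{BPI}$ imply $\mathbf D_K$?}
\end{quote}
We show that neither implication is provable in general. For $K$ of characteristic $p$ let $K^p=\{x^p:x\in K\}$, a subfield of $K$, and let $K^{1/p}$ be a field containing $K$ that the Frobenius map $x\mapsto x^p$ sends onto $K$. Such a field exists in $\mathbf{ZF}$ (take a copy of $K$ and embed $K$ in it by the Frobenius map), and it is unique up to a unique $K$-isomorphism.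

\begin{theorem}\label{thm:A}
If $\mathbf{ZF}$ is consistent, then so is $\mathbf{ZF}+\mathbf{BPI}$ together with the statement: for every prime $p$ there is a field $K$ of characteristic $p$ such that there is no nonzero $K^p$-linear map $K\to K^p$.
\end{theorem}

\begin{corollary}\label{cor:answer}
Assume that $\mathbf{ZF}$ is consistent. For every prime $p$, neither ``\,$\mathbf{BPI}\Rightarrow\mathbf D_K$ for all fields $K$ of characteristic $p$'' nor ``\,$\mathbf D_{\mathbb F_p}\Rightarrow\mathbf D_K$ for all fields $K$ of characteristic $p$'' is provable in $\mathbf{ZF}$.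
\end{corollary}

\begin{theorem}\label{thm:B}
In the model of Theorem~\ref{thm:A}, for every prime $p$ and the field $K$ of characteristic $p$ given there:
\begin{enumerate}
\item every vector space over $K^{1/p}$ (for example, any field $L\supseteq K^{1/p}$), regarded as a $K$-vector space, has no nonzero $K$-linear form;
\item $\mathbf D_L$ fails for every finitely generated field extension $L$ of $K$.
\end{enumerate}
\end{theorem}

The positive results that $\mathbf{ZF}$ does prove show where a counterexample has to be sought. For fields $k\subseteq K$ we regard $\operatorname{Hom}_k(K,k)$ as a $K$-vector space by $(\mu\xi)(\lambda)=\xi(\lambda\mu)$.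

\begin{theorem}[$\mathbf{ZF}$]\label{thm:C}
\begin{enumerate}
\item For a field $K$ the following are equivalent: \textup{(i)} $\mathbf D_K$; \textup{(ii)} every field extension $L/K$ has a $K$-linear map $\rho:L\to K$ with $\rho(1)=1$; \textup{(iii)} for every $K$-space $E$ and every $0\ne a\in E$ there is a linear form $f$ on $E$ with $f(a)=1$.
\item If $K/k$ is a finite extension, then $\mathbf D_k\Leftrightarrow\mathbf D_K$. In particular $\mathbf D_{\mathbb F_p}\Rightarrow\mathbf D_K$ for finite $K$ of characteristic $p$.
\item Let $K$ have characteristic $p$ and assume $\mathbf D_{\mathbb F_p}$. Then $\mathbf D_K$ holds if and only if every nonzero $K$-subspace of $K^\vee=\operatorname{Hom}_{\mathbb F_p}(K,\mathbb F_p)$ has a nonzero $K$-linear form. In particular $\mathbf D_K$ holds if $K^\vee$ is well-orderable.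
\end{enumerate}
\end{theorem}

Parts (2) and (3) might suggest a positive answer: $\mathbf D_{\mathbb F_p}$ passes to finite fields, and for any $K$ it reduces $\mathbf D_K$ to the subspaces of the single space $K^\vee$. A counterexample must therefore be an infinite field, and in the model of Theorem~\ref{thm:A}, where $\mathbf D_{\mathbb F_p}$ holds, its dual $K^\vee$ is not well-orderable. Part (1) says that the failure of $\mathbf D_K$ is always witnessed by a field extension; in Theorem~\ref{thm:A} the extension is $K^{1/p}/K$. This witness is not available when $K$ has finite degree over $K^p$, since finite-dimensional spaces have forms. We do not settle the implications for particular countable fields such as $\mathbb F_p(t)$ or $\overline{\mathbb F}_p$.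

Section~\ref{sec:ZF} proves Theorem~\ref{thm:C} and derives Corollary~\ref{cor:answer} and Theorem~\ref{thm:B} from Theorem~\ref{thm:A}. The rest of the paper proves Theorem~\ref{thm:A}. The model is a symmetric extension, in which every object is invariant under a large group of symmetries. The group must be large enough to exclude $K^p$-linear maps $K\to K^p$ and small enough to allow ultrafilters. Section~\ref{sec:two} shows the first mechanism for $p=2$. Section~\ref{sec:natural} constructs the right group and proves the algebraic obstruction for it. Section~\ref{sec:partition} proves the partition lemma behind the second mechanism. Sections~\ref{sec:model} and~\ref{sec:BPI} construct the model and verify the failure of $\mathbf D_K$ and the truth of $\mathbf{BPI}$. We use without proof the standard facts on forcing and symmetric extensions \cite{Jech}, Fra\"\i ss\'e's theorem, and the partition theorems of \cite{GLR} and \cite{HL}; each is stated where it is needed.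

\section{Linear forms without choice}\label{sec:ZF}

This section is in $\mathbf{ZF}$. Finite-dimensional linear algebra needs no choice and is used freely.

\subsection{Symmetric algebras}
To pass from a vector space to a field extension we treat the vectors as indeterminates. For a $K$-space $E$ let $\operatorname{Sym}_KE$ be the quotient of the polynomial ring $K[X_e:e\in E]$ by the ideal generated by the elements $X_{\lambda e+\mu e'}-\lambda X_e-\mu X_{e'}$. A linear map $E\to E'$ induces a homomorphism $\operatorname{Sym}_KE\to\operatorname{Sym}_KE'$, functorially, and if $E$ has a basis $(e_i)$, then $\operatorname{Sym}_KE$ is the polynomial ring in the $e_i$. Without a basis the following is still true.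

\begin{lemma}\label{lem:sym}
For every finite-dimensional subspace $E'\le E$ the map $\operatorname{Sym}_KE'\to\operatorname{Sym}_KE$ is injective. Hence $\operatorname{Sym}_KE$ is a domain, $E$ embeds in it, and linearly independent vectors of $E$ are algebraically independent over $K$.
\end{lemma}

\begin{proof}
Let $P\in K[X_e:e\in E']$ have image $0$ in $\operatorname{Sym}_KE$. Then $P$ is a finite combination of generators of the ideal with polynomial coefficients. Only finitely many $X_e$ occur in it; let $E''$ be the span of $E'$ and these $e$. The image of $P$ in $\operatorname{Sym}_KE''$ is $0$. As $E''$ is finite-dimensional, there is a linear map $E''\to E'$ that is the identity on $E'$, and it induces a left inverse of $\operatorname{Sym}_KE'\to\operatorname{Sym}_KE''$. So the image of $P$ in $\operatorname{Sym}_KE'$ is $0$. Thus $\operatorname{Sym}_KE$ is the directed union of the polynomial rings $\operatorname{Sym}_KE'$, which gives the remaining claims.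
\end{proof}

We write $K(E)$ for the field of fractions of $\operatorname{Sym}_KE$, and regard $K(E')$ as a subfield of $K(E)$ for finite-dimensional $E'\le E$. Every element of $K(E)$ lies in some such $K(E')$. A linear bijection $E\to E_1$ extends to a field isomorphism $K(E)\to K(E_1)$, which we denote by the same letter.

\subsection{Proof of Theorem~\ref{thm:C}}

\begin{proof}[Proof of part (1)]
(i)$\Rightarrow$(ii). Let $f$ be a $K$-linear form on $L$ with $f(y)\ne0$, and put $\rho(x)=f(xy)/f(y)$.
(ii)$\Rightarrow$(iii). By Lemma~\ref{lem:sym}, $a$ is a nonzero element of the field $L=K(E)$. Take $\rho$ as in (ii) and put $f(e)=\rho(e/a)$.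
(iii)$\Rightarrow$(i) holds because a nonzero space has a nonzero vector.
\end{proof}

The next two lemmas move forms up and down a field extension.

\begin{lemma}\label{lem:up}
Let $k\subseteq K$ be fields, $E$ a $K$-space, and $f:E\to k$ a nonzero $k$-linear form. Then $\Phi(e)(\lambda)=f(\lambda e)$ defines a nonzero $K$-linear map $\Phi:E\to\operatorname{Hom}_k(K,k)$.
\end{lemma}

\begin{proof}
We have $\Phi(\mu e)(\lambda)=f(\lambda\mu e)=(\mu\Phi(e))(\lambda)$, and $\Phi(e)(1)=f(e)$.
\end{proof}

\begin{lemma}\label{lem:down}
Let $K\subseteq L$ be fields and $\rho:L\to K$ a $K$-linear map with $\rho(1)=1$. Then $\mathbf D_L\Rightarrow\mathbf D_K$.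
\end{lemma}

\begin{proof}
Let $E$ be a $K$-space and $0\ne a\in E$. The map $\rho\otimes\mathrm{id}_E:L\otimes_KE\to E$ sends $1\otimes a$ to $a$, so $1\otimes a\ne0$. By part (1), applied to $L$, there is an $L$-linear form $F$ on $L\otimes_KE$ with $F(1\otimes a)=1$. Then $e\mapsto\rho(F(1\otimes e))$ is a $K$-linear form on $E$ with value $1$ at $a$.
\end{proof}

\begin{proof}[Proof of parts (2) and (3)]
(2) Assume $\mathbf D_k$ and let $E\ne0$ be a $K$-space. Lemma~\ref{lem:up} gives a $K$-linear $\Phi:E\to\operatorname{Hom}_k(K,k)$ and $e$ with $\Phi(e)\ne0$. The target is finite-dimensional over $k$, hence over $K$, so it has a $K$-form that does not vanish at $\Phi(e)$; compose it with $\Phi$. Conversely, extend $1$ to a $k$-basis of $K$ and let $\rho$ be the coordinate at $1$; Lemma~\ref{lem:down} gives $\mathbf D_K\Rightarrow\mathbf D_k$.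

(3) The condition is a special case of $\mathbf D_K$. If it holds and $E\ne0$ is a $K$-space, then $\mathbf D_{\mathbb F_p}$ and Lemma~\ref{lem:up} give a nonzero $K$-linear map $E\to K^\vee$, which we compose with a nonzero $K$-form on its image. If $K^\vee$ is well-orderable, then so is each of its subspaces; such a subspace has a basis, and hence a nonzero form if it is nonzero.
\end{proof}

\subsection{The Frobenius extension}
Which extension $L/K$ is likely to have no map $\rho$ as in Theorem~\ref{thm:C}(1)? A finite extension of degree prime to $p$ has one that involves no choice of basis: the trace divided by the degree. For a finite extension with $K\subsetneq L\subseteq K^{1/p}$ the trace vanishes, since multiplication by $y\in L$ has the single eigenvalue $y$ and $[L:K]$ is a positive power of $p$. This points to $L=K^{1/p}$. It is convenient to describe the forms on $K^{1/p}$ inside $K$. Call $f:K\to K$ \emph{$p^{-1}$-linear} if it is additive and $f(\lambda^px)=\lambda f(x)$ for all $\lambda,x\in K$.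

\begin{lemma}\label{lem:frob}
For a field $K$ of characteristic $p$ the following are equivalent: \textup{(a)} there is a nonzero $K^p$-linear map $K\to K^p$; \textup{(b)} there is a nonzero $K$-linear map $K^{1/p}\to K$; \textup{(c)} there is a $p^{-1}$-linear map $f:K\to K$ with $f(1)=1$.
\end{lemma}

\begin{proof}
The rule $\varphi(x)=f(x)^p$ is a bijection between the $p^{-1}$-linear maps $f$ and the $K^p$-linear maps $\varphi:K\to K^p$, and the rule $\psi(y)=f(y^p)$ is a bijection between the $p^{-1}$-linear maps $f$ and the $K$-linear maps $\psi:K^{1/p}\to K$. Both preserve being nonzero. If $f$ is $p^{-1}$-linear and $f(y)\ne0$, then $x\mapsto f(xy)/f(y)$ is $p^{-1}$-linear and sends $1$ to $1$.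
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer} and Theorem~\ref{thm:B} from Theorem~\ref{thm:A}]
Work in the model of Theorem~\ref{thm:A}. By Lemma~\ref{lem:frob} the nonzero $K$-space $K^{1/p}$ has no nonzero form, so $\mathbf D_K$ fails, while $\mathbf{BPI}$ holds and therefore $\mathbf D_{\mathbb F_p}$ holds by Proposition~\ref{prop:finite}. This proves the corollary.

(1) If $E$ is a $K^{1/p}$-space and $\psi:E\to K$ is $K$-linear with $\psi(x)\ne0$, then $y\mapsto\psi(yx)$ is a nonzero $K$-linear map $K^{1/p}\to K$, which does not exist.

(2) Let $t_1,\dots,t_n$ be a maximal algebraically independent subset of a finite set of generators of $L$ over $K$. Then $L$ is finite over $K(t_1,\dots,t_n)$, so $\mathbf D_L\Rightarrow\mathbf D_{K(t_1,\dots,t_n)}$ by Theorem~\ref{thm:C}(2). For any field $k$, the constant coefficient of the Laurent expansion in $k((t))$ is a $k$-linear map $\rho:k(t)\to k$ with $\rho(1)=1$. Applying Lemma~\ref{lem:down} $n$ times gives $\mathbf D_{K(t_1,\dots,t_n)}\Rightarrow\mathbf D_K$. Since $\mathbf D_K$ fails, so does $\mathbf D_L$.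
\end{proof}

\section{The algebraic obstruction for $p=2$}\label{sec:two}

We look for a field $K$ without a $p^{-1}$-linear map $f$ with $f(1)=1$. A field of rational functions in a \emph{set} of indeterminates will not do, however badly the set behaves.

\begin{example}[$\mathbf{ZF}$]\label{ex:basis}
Let $K=\mathbb F_p(t_i:i\in I)$. The monomials $t^a=\prod_it_i^{a_i}$ with $0\le a_i<p$, almost all $a_i=0$, form a basis of $K$ over $K^p$. They span because $P/Q=PQ^{p-1}/Q^p$ and every monomial is a $p$-th power times some $t^a$. They are independent because, in a relation $\sum_ac_a^pt^a=0$ with denominators cleared, all monomials of $c_a^pt^a$ have exponents congruent to $a$ modulo $p$. So $f(\sum_ac_a^pt^a)=c_0$ is $p^{-1}$-linear and $f(1)=1$.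
\end{example}

This $f$ depends on the indeterminates and not only on their linear span. For $p=2$ we have $f(t_1t_2)=0$, but
\[f\big((t_1+t_0)(t_2+t_0)\big)=f(t_1t_2+t_0t_1+t_0t_2+t_0^2)=t_0 .\]
So we take $K=\mathbb F_p(V)$ for a vector space $V$ in which no basis is distinguished. In the model of Section~\ref{sec:model}, ``not distinguished'' takes a precise form: there is a group $\Gamma$ of linear automorphisms of $V$ such that every map $f:\mathbb F_p(V)\to\mathbb F_p(V)$ of the model commutes with all $g\in\Gamma$ that fix a certain finite subspace $S$ pointwise. The task is then one of ordinary algebra, and until Section~\ref{sec:model} we work in $\mathbf{ZFC}$. Two lemmas turn equivariance into a formula. The first needs the following property of $\Gamma$.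
\begin{itemize}
\item[(SA)] For finite subspaces $W\le W'$ of $V$ there is $g\in\Gamma$ that fixes $W$ pointwise and satisfies $W'\cap gW'=W$.
\end{itemize}

\begin{lemma}\label{lem:fixed}
Let $\Gamma$ have \textup{(SA)} and let $W\le V$ be finite. If $h\in\mathbb F_p(V)$ is fixed by every $g\in\Gamma$ that fixes $W$ pointwise, then $h\in\mathbb F_p(W)$.
\end{lemma}

\begin{proof}
Take a finite $W'\ge W$ with $h\in\mathbb F_p(W')$, and $g$ as in (SA). Then $h=gh\in\mathbb F_p(W')\cap\mathbb F_p(gW')$. Let $k=\mathbb F_p(W)$, let $\bar u$ be a basis of a complement of $W$ in $W'$, and let $\bar w=g\bar u$, a basis of a complement of $W$ in $gW'$. Since $W'\cap gW'=W$, the vectors $\bar u,\bar w$ together with a basis of $W$ are linearly independent, so $\bar u,\bar w$ are algebraically independent over $k$. Write $h=P(\bar u)/Q(\bar u)=P'(\bar w)/Q'(\bar w)$ with polynomials over $k$. Choose a monomial in $\bar w$ whose coefficient $c$ in $Q'$ is nonzero, and let $c'$ be its coefficient in $P'$. Comparing the coefficients of this monomial in $P(\bar u)Q'(\bar w)=P'(\bar w)Q(\bar u)$ gives $cP(\bar u)=c'Q(\bar u)$, so $h=c'/c\in k$.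
\end{proof}

Let $k$ be a field. A rational function $\rho\in k(t_1,\dots,t_n)$ is \emph{multiadditive} if for each $i$ the identity
\[\rho(\dots,t_i+z,\dots)=\rho(\dots,t_i,\dots)+\rho(\dots,z,\dots)\]
holds in $k(t_1,\dots,t_n,z)$. In characteristic $p$ the monomials $t_1^{p^{i_1}}\cdots t_n^{p^{i_n}}$ are examples.

\begin{lemma}\label{lem:additive}
A multiadditive $\rho\in k(t_1,\dots,t_n)$ is a polynomial divisible by $t_1\cdots t_n$.
\end{lemma}

\begin{proof}
Fix $i$, let $L=k(t_j:j\ne i)$ and $t=t_i$, and write $\rho=P/Q$ with coprime $P,Q\in L[t]$. Additivity in $t$ says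
\[P(t+z)\,Q(t)\,Q(z)=Q(t+z)\,\big(P(t)Q(z)+P(z)Q(t)\big)\quad\text{in }L[t,z].\]
If $Q$ had a root $a$ in an extension of $L$, then $P(a)\ne0$, and the substitution $z=a-t$ would give $P(a)Q(t)Q(a-t)=0$, which is false. So $\rho\in L[t_i]$, that is, $\rho=P_1/Q_1$ with polynomials over $k$ such that $Q_1$ does not involve $t_i$. If $\rho=P_0/Q_0$ is in lowest terms in the factorial ring $k[t_1,\dots,t_n]$, then $P_0Q_1=P_1Q_0$ shows that $Q_0$ divides $Q_1$, so $Q_0$ does not involve $t_i$. This holds for all $i$, so $\rho$ is a polynomial. Substituting $t_i=z=0$ in the additivity identity gives $\rho|_{t_i=0}=2\rho|_{t_i=0}$, so $\rho|_{t_i=0}=0$ and every monomial of $\rho$ contains $t_i$.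
\end{proof}

\begin{example}\label{ex:two}
Let $p=2$, let $V$ be infinite-dimensional, $\Gamma=\mathrm{GL}(V)$ and $S=0$. We show that no $2^{-1}$-linear $f$ with $f(1)=1$ commutes with $\Gamma$. The group has (SA): send a basis of a complement of $W$ in $W'$ to vectors independent over $W'$. For an independent pair $(y_1,y_2)$, the element $f(y_1y_2)$ is fixed by every $g$ that fixes $y_1$ and $y_2$, so $f(y_1y_2)=\rho(y_1,y_2)$ with $\rho\in\mathbb F_2(t_1,t_2)$ by Lemma~\ref{lem:fixed}. All independent pairs are conjugate under $\Gamma$, so $\rho$ is the same for all of them. For independent $y_1,y_2,z$, the additivity of $f$ gives $\rho(y_1+z,y_2)=\rho(y_1,y_2)+\rho(z,y_2)$ and $\rho(y_1,y_2+z)=\rho(y_1,y_2)+\rho(y_1,z)$. By Lemma~\ref{lem:additive}, $\rho\in t_1t_2\,\mathbb F_2[t_1,t_2]$.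

The formula for $f(y_1y_2)$ does not apply to a square $u\cdot u$, but a square is a sum of products to which it does apply. For independent $u,y_1,y_2$,
\[u^2=(y_1+u)(y_2+u)+(y_1+u)y_2+y_1(y_2+u)+y_1y_2 .\]
Applying $f$ and the biadditivity of the polynomial $\rho$,
\[f(u^2)=\rho(y_1+u,y_2+u)+\rho(y_1+u,y_2)+\rho(y_1,y_2+u)+\rho(y_1,y_2)=\rho(u,u)\in u^2\,\mathbb F_2[u].\]
But $f(u^2)=uf(1)=u$, which is not divisible by $u^2$.
\end{example}

The group $\mathrm{GL}(V)$ is too large for our purpose, for any $p$. Let $\lambda$ be a form on $V$ that is invariant under all $g\in\mathrm{GL}(V)$ fixing a finite $S$ pointwise. For $v\notin S$ choose $w\notin S+\langle v\rangle$. Then $v,w,v+w$ are conjugate over $S$, so $\lambda(v)=\lambda(w)=\lambda(v)+\lambda(w)$ and $\lambda(v)=0$; as $V\setminus S$ spans $V$, we get $\lambda=0$. In a model whose objects all had this much invariance, $\mathbf D_{\mathbb F_p}$ would fail, and $\mathbf{BPI}$ with it. Example~\ref{ex:two} uses much less than $\mathrm{GL}(V)$: property (SA), and the conjugacy of the few pairs that occur in it. The next section constructs a group that still provides these.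

\section{Naturally ordered vector spaces}\label{sec:natural}

\subsection{Natural orders}
Fix a prime $p$ and order $\mathbb F_p$ by $0<1<\dots<p-1$. A \emph{naturally ordered space} is a finite-dimensional $\mathbb F_p$-space $A$ with a linear order for which there is a basis $a_1,\dots,a_n$ such that
\[\textstyle\sum x_ia_i<\sum y_ia_i\iff x_i<y_i\text{ at the largest }i\text{ with }x_i\ne y_i .\]
This is the order of the integers $\sum x_ip^{i-1}$ with base-$p$ digits $x_i$. The \emph{lead} of a nonzero vector is the largest index at which its coordinate is nonzero. The vectors outside $\langle a_1,\dots,a_{i-1}\rangle$ are those with lead at least $i$, and $a_i$ is the least of them. So the order determines the basis, which we call \emph{canonical}. An \emph{embedding} is an order-preserving linear injection. An isomorphism maps the canonical basis to the canonical basis, so two naturally ordered spaces of the same dimension are isomorphic by a unique isomorphism; we refer to this as \emph{rigidity}.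

A system $(c_1,\dots,c_k)$ in $A$ is \emph{reduced} if there are indices $l_1<\dots<l_k$ with
\[c_j\in a_{l_j}+\langle a_i:i<l_j,\ i\notin\{l_1,\dots,l_k\}\rangle .\]
Thus $l_j$ is the lead of $c_j$, and the coordinate of $\sum x_ic_i$ at $l_j$ is $x_j$. For $p=2$, the system $(a_2+a_1,a_3+a_1)$ is reduced with leads $2,3$; its span corresponds to the integers $0<3<5<6$. These are the vectors $y_1+u$, $y_2+u$ of Example~\ref{ex:two} if $u,y_1,y_2$ is the canonical basis. The system $(a_1,a_2+a_1)$ is not reduced.

\begin{lemma}\label{lem:reduced}
A reduced system is the canonical basis of its span with the induced order, which is natural. Every subspace of $A$ has a reduced basis. Hence every subspace, with the induced order, is naturally ordered, and its canonical basis is reduced in $A$.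
\end{lemma}

\begin{proof}
Compare $\sum x_ic_i$ and $\sum y_ic_i$, and let $j$ be largest with $x_j\ne y_j$. The difference is a combination of $c_1,\dots,c_j$, which have no nonzero coordinates above $l_j$. So the two vectors agree above $l_j$, and at $l_j$ their coordinates are $x_j$ and $y_j$. This proves the first claim.

Let $W\le A$ and let $l_1<\dots<l_k$ be the leads of the nonzero vectors of $W$. Choose $w_j\in W$ with lead $l_j$ and coordinate $1$ there. Recursively let $c_j=w_j-\sum_{i<j}x_ic_i$, where $x_i$ is the coordinate of $w_j$ at $l_i$. Then $(c_1,\dots,c_k)$ is reduced. If $w\in W$ has coordinate $x_j$ at $l_j$, then $w-\sum x_jc_j\in W$ has coordinate $0$ at every $l_j$, so it has no lead and is $0$.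
\end{proof}

\begin{lemma}[strong amalgamation]\label{lem:amalg}
Let $B,C$ be naturally ordered spaces that share the subspace $A$, with the same induced order. Then $D=(B\oplus C)/\{(a,-a):a\in A\}$ carries a natural order extending those of $B$ and $C$, and $B\cap C=A$ in $D$.
\end{lemma}

\begin{proof}
The maps $B\to D$ and $C\to D$ are injective. If $b\in B$ and $c\in C$ have the same image, then $(b,-c)=(a,-a)$ for some $a\in A$, so $b=c=a$.

By Lemma~\ref{lem:reduced} the canonical basis of $A$ is reduced both in $B$ and in $C$. Index the canonical bases $(b_i)_{i\in I_B}$ and $(c_i)_{i\in I_C}$ by finite linear orders with $I_B\cap I_C=L$, inducing the same order on $L$, so that $L$ indexes the canonical basis $(a_l)$ of $A$ and $l$ is the lead of $a_l$ in both spaces: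
\[a_l=b_l+\sum_{j\in I_B\setminus L,\ j<l}\beta_{lj}b_j=c_l+\sum_{j\in I_C\setminus L,\ j<l}\gamma_{lj}c_j .\]
Order $I=I_B\cup I_C$ so as to extend both orders: in each gap of $L$ place first the elements of $I_B\setminus L$, then those of $I_C\setminus L$. The vectors $b_l$ and $c_l$ compete for the index $l$, and we need a basis of $D$ in which both have lead $l$. Put $d_j=b_j$ for $j\in I_B\setminus L$, $d_j=c_j$ for $j\in I_C\setminus L$, and
\[d_l=b_l-\sum_j\gamma_{lj}c_j=c_l-\sum_j\beta_{lj}b_j\qquad(l\in L);\]
the two expressions agree by the previous display. The $|I|=\dim B+\dim C-\dim A=\dim D$ vectors $d_i$ span $D$, so they form a basis. Order $D$ naturally by $(d_i)_{i\in I}$. We have $b_j=d_j$ for $j\in I_B\setminus L$ and $b_l=d_l+\sum_{j\in I_C\setminus L,\,j<l}\gamma_{lj}d_j$ for $l\in L$, and $I_C\setminus L$ is disjoint from $I_B$. So $(b_i)_{i\in I_B}$ is reduced in $D$ with leads $I_B$, and by Lemma~\ref{lem:reduced} the order of $D$ induces the given order on $B$. Exchanging the roles of $B$ and $C$ gives the same for $C$.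
\end{proof}

\subsection{The limit $V_p$}
Fra\"\i ss\'e's theorem concerns a class $\mathcal K$ of finite structures in a finite language that is closed under isomorphism and under substructures, has countably many isomorphism types, and has joint embedding (any two members embed in a third) and amalgamation (any two embeddings $A\to B$, $A\to C$ can be completed to a commutative square of embeddings into a member $D$). It gives a countable structure whose finitely generated substructures are, up to isomorphism, the members of $\mathcal K$, and in which every isomorphism between finitely generated substructures extends to an automorphism.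

The naturally ordered $\mathbb F_p$-spaces, in the language $+,0,<$, form such a class: substructures are subspaces, there is one isomorphism type in each dimension, and the other conditions follow from Lemma~\ref{lem:reduced} and Lemma~\ref{lem:amalg} (with $A=0$ for joint embedding). So there is a countable linearly ordered $\mathbb F_p$-space $V_p$, all of whose finite subspaces are naturally ordered and which has subspaces of every finite dimension, and there is a group $G_p$ of automorphisms of $(V_p,+,<)$ with the property
\begin{itemize}
\item[(H)] every isomorphism between finite subspaces of $V_p$ extends to an element of $G_p$.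
\end{itemize}
We may take for $G_p$ the full automorphism group. In Sections~\ref{sec:natural} and~\ref{sec:partition} we use nothing about $G_p$ but (H); this matters because the results will be applied in a forcing extension, where $V_p$ has more automorphisms. Two properties follow.
\begin{itemize}
\item[(E)] If $A\le B$ are naturally ordered, every embedding $\alpha:A\to V_p$ extends to an embedding $B\to V_p$.
\end{itemize}
Indeed, let $\eta:B\to V_p$ be an embedding and let $g\in G_p$ extend the isomorphism $\eta(a)\mapsto\alpha(a)$ from $\eta[A]$ to $\alpha[A]$; then $g\eta$ extends $\alpha$. Second, \emph{$G_p$ has} (SA). Given $W\le W'$, amalgamate $W'$ with a copy of itself over $W$ by Lemma~\ref{lem:amalg}, and use (E) to embed the amalgam in $V_p$ by a map that is the identity on $W'$. The copy becomes a subspace $W''$ with $W'\cap W''=W$, and by (H) the isomorphism $W'\to W''$ over $W$ extends to some $g\in G_p$. This is the only place where the equality $B\cap C=A$ in Lemma~\ref{lem:amalg} is used.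

\begin{remark}\label{rem:forms}
Unlike $\mathrm{GL}(V)$, the group $G_p$ allows forms that are invariant under the stabilizer of a vector. Let $0\ne s\in V_p$. For $v\in V_p$ take a finite subspace $A\ni s,v$ and let $\lambda_s(v)$ be the coordinate of $v$, in the canonical basis of $A$, at the lead of $s$. This does not depend on $A$: if $A\le A'$, the canonical basis $(c_j)$ of $A$ is reduced in $A'$ with leads $l_j$, the lead of $s$ changes from $j$ to $l_j$, and the coordinate of $\sum x_ic_i$ at $l_j$ is $x_j$. So $\lambda_s$ is a form with $\lambda_s(s)\ne0$, and $\lambda_s(gv)=\lambda_s(v)$ when $gs=s$, because $g$ maps the canonical basis of $A$ to that of $gA$.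
\end{remark}

\subsection{No equivariant $p^{-1}$-linear map}

\begin{proposition}\label{prop:algebra}
Let $S\le V_p$ be finite. There is no $p^{-1}$-linear map $f:\mathbb F_p(V_p)\to\mathbb F_p(V_p)$ with $f(1)=1$ that commutes with every $g\in G_p$ fixing $S$ pointwise.
\end{proposition}

\begin{proof}
Suppose that $f$ is such a map, and let $k=\mathbb F_p(S)$. We follow Example~\ref{ex:two}, with products of $p$ vectors because the contradiction comes from $u^p$. Two tuples are conjugate over $S$ only if they sit in the same way with respect to the order, so we first single out a family of tuples that do. We place them below $S$, so that the canonical basis of $S$ remains part of the canonical basis of the span.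

\emph{Admissible tuples.} Let $s_1<\dots<s_l$ be the canonical basis of $S$. By (E), applied to a naturally ordered space in which $s_1,\dots,s_l$ are the last vectors of the canonical basis, there is $D\le V_p$ with canonical basis
\[d_0<d_1<\dots<d_{2p}<s_1<\dots<s_l .\]
Call $y=(y_1,\dots,y_p)$ \emph{admissible} if it is a reduced system in $D$ with all $y_j\in\langle d_0,\dots,d_{2p}\rangle$. Then $(y_1,\dots,y_p,s_1,\dots,s_l)$ is reduced, so it is the canonical basis of $S+\langle y\rangle$ by Lemma~\ref{lem:reduced}. If $y'$ is also admissible, the linear map with $y_j\mapsto y'_j$, $s_i\mapsto s_i$ is therefore an isomorphism $S+\langle y\rangle\to S+\langle y'\rangle$, and by (H) it extends to some $g\in G_p$ fixing $S$ pointwise.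

\emph{The function $\rho$.} Let $y$ be admissible. If $g\in G_p$ fixes $S+\langle y\rangle$ pointwise, then $gf(y_1\cdots y_p)=f(g(y_1\cdots y_p))=f(y_1\cdots y_p)$. By (SA) and Lemma~\ref{lem:fixed}, $f(y_1\cdots y_p)\in k(y_1,\dots,y_p)$. The $y_j$ are algebraically independent over $k$, so there is a unique $\rho\in k(t_1,\dots,t_p)$ with
\begin{equation}\label{eq:rho}
f(y_1y_2\cdots y_p)=\rho(y_1,\dots,y_p).
\end{equation}
If $y'=gy$ with $g$ fixing $S$ pointwise, then $g$ fixes the coefficients of $\rho$, and applying $g$ to \eqref{eq:rho} gives \eqref{eq:rho} for $y'$. So one $\rho$ serves all admissible tuples.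

\emph{Multiadditivity.} From now on let $y_j=d_{2j}$ for $1\le j\le p$; the odd indices leave room between consecutive $y_j$, and the index $0$ leaves room below them. Fix $i$ and let $z=d_{2i-1}$. The tuple $y$ is admissible with leads $2,4,\dots,2p$. Replacing $y_i$ by $z$ gives an admissible tuple in which the lead $2i$ becomes $2i-1$. Replacing $y_i$ by $y_i+z$ gives an admissible tuple with leads $2,4,\dots,2p$, since $2i-1<2i$ is not a lead. By \eqref{eq:rho} and the additivity of $f$,
\[\rho(\dots,y_i+z,\dots)=\rho(\dots,y_i,\dots)+\rho(\dots,z,\dots).\]
As $y_1,\dots,y_p,z$ are algebraically independent over $k$, this is an identity of rational functions. By Lemma~\ref{lem:additive}, $\rho\in t_1\cdots t_p\,k[t_1,\dots,t_p]$. The additivity identities are now polynomial identities, so arbitrary elements of $\mathbb F_p(V_p)$ may be substituted in them.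

\emph{The contradiction.} Let $u=d_0$. For every $\epsilon\in\{0,1\}^p$ the tuple $(y_j+\epsilon_ju)_j$ is admissible with leads $2,4,\dots,2p$. Let $|\epsilon|=\sum_j\epsilon_j$. Expanding $u^p=\prod_j\big((y_j+u)-y_j\big)$, applying $f$ and \eqref{eq:rho}, and then expanding $\rho\big((y_1+u)-y_1,\dots,(y_p+u)-y_p\big)$ in each variable, we get
\[f(u^p)=\sum_\epsilon(-1)^{p-|\epsilon|}\rho(y_1+\epsilon_1u,\dots,y_p+\epsilon_pu)=\rho(u,\dots,u)\in u^p\,k[u].\]
On the other hand $f(u^p)=uf(1)=u$. Since $u$ is transcendental over $k$ and $p\ge2$, we have $u\notin u^pk[u]$.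
\end{proof}

The hypotheses that $f$ is $p^{-1}$-linear and $f(1)=1$ enter only in the last two lines. Additive equivariant maps do exist: the identity is one, with $\rho=t_1\cdots t_p$.

\section{A partition lemma}\label{sec:partition}

An object of the model will depend on finitely many vectors and on finitely many generic reals. To find ultrafilters we need a partition property for each kind of parameter, and one statement that combines them. To treat all primes in one model, let
\[\Omega=\bigsqcup_pV_p,\qquad G=\prod_pG_p .\]
A \emph{piece} is a set $A\subseteq\Omega$ such that each $A_p=A\cap V_p$ is a finite subspace of $V_p$, and $A_p=0$ for all but finitely many $p$. If $Y$ is a finite union of pieces and finite sets, $\langle Y\rangle$ is the smallest piece containing $Y$. An \emph{embedding} of a piece $A$ into a piece $C$, or into $C=\Omega$, is a map that restricts to an embedding $A_p\to C_p$ for each $p$. Let $\operatorname{Emb}(A,C)$ be the set of embeddings and, for a piece $R\subseteq A\cap C$, let $\operatorname{Emb}_R(A,C)$ be the set of those that fix $R$ pointwise. These sets are finite when $C$ is a piece. By (H), every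 embedding of a piece into $\Omega$ extends to an element of $G$.

\subsection{Embeddings}

\begin{theorem}[Graham--Leeb--Rothschild \cite{GLR}]\label{thm:GLR}
For all $k,n,r$ there is $N$ such that for every $r$-coloring of the $k$-dimensional subspaces of $\mathbb F_p^N$ there is an $n$-dimensional subspace all of whose $k$-dimensional subspaces have the same color.
\end{theorem}

\begin{lemma}\label{lem:ramsey}
For pieces $R\subseteq A\subseteq B$ and $r\ge1$ there is a piece $C\supseteq R$ such that for every $r$-coloring $\chi$ of $\operatorname{Emb}_R(A,C)$ there is $\beta\in\operatorname{Emb}_R(B,C)$ with $\chi$ constant on $\{\beta\alpha:\alpha\in\operatorname{Emb}_R(A,B)\}$.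
\end{lemma}

\begin{proof}
Call $C$ \emph{good} for $(A,B,r)$ if the conclusion holds with $\operatorname{Emb}$ in place of $\operatorname{Emb}_R$.

\emph{One prime.} Let $A\le B$ be finite subspaces of $V_p$, let $N$ be given by Theorem~\ref{thm:GLR} for $k=\dim A$, $n=\dim B$ and $r$, and let $C\le V_p$ have dimension $N$. By Lemma~\ref{lem:reduced} and rigidity, $a\mapsto a[A]$ is a bijection from $\operatorname{Emb}(A,C)$ to the set of $k$-dimensional subspaces of $C$, and every $n$-dimensional subspace of $C$ is the image of some $\beta\in\operatorname{Emb}(B,C)$. Take $\beta$ whose image is homogeneous; each $\beta\alpha$ corresponds to a $k$-dimensional subspace of $\beta[B]$. So $C$ is good.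

\emph{Several primes.} Let $p_1,\dots,p_m$ be the primes at which $B$ is nonzero, write $A_\nu,B_\nu,C_\nu$ for the components at $p_\nu$, and let $C$ be zero at the other primes, so that $\operatorname{Emb}(A,C)=\prod_{\nu\le m}\operatorname{Emb}(A_\nu,C_\nu)$. We use induction on $m$; for $m=0$ there is nothing to prove. Let $C_1,\dots,C_{m-1}$ be good for the first $m-1$ primes and $r$ colors, let $\Pi=\prod_{\nu<m}\operatorname{Emb}(A_\nu,C_\nu)$, and let $C_m$ be good for $(A_m,B_m,r^{|\Pi|})$. Given $\chi$, color $a\in\operatorname{Emb}(A_m,C_m)$ by the function $\chi(\cdot,a)$ on $\Pi$. There is $\beta_m$ such that $\chi(\cdot,\beta_m\alpha_m)$ is one function $\chi'$ for all $\alpha_m$. The induction hypothesis for $\chi'$ gives $\beta_1,\dots,\beta_{m-1}$, and $\beta=(\beta_1,\dots,\beta_m)$ works.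

\emph{Fixing $R$.} Let $C_1$ be a piece that is good for $(A,B,r)$. An embedding into $C_1$ moves $R$, and we move it back by an element of $G$ that depends only on the restriction to $R$. For each $\varepsilon\in\operatorname{Emb}(R,C_1)$ choose $g_\varepsilon\in G$ extending $\varepsilon$, and put $C=\langle R\cup\bigcup_\varepsilon g_\varepsilon^{-1}C_1\rangle$. If $a\in\operatorname{Emb}(A,C_1)$ and $\varepsilon=a{\restriction}R$, then $g_\varepsilon^{-1}a\in\operatorname{Emb}_R(A,C)$; given $\chi$, let $\chi_1(a)=\chi(g_\varepsilon^{-1}a)$. Take $\beta_1\in\operatorname{Emb}(B,C_1)$ with $\chi_1$ constant on $\{\beta_1\alpha:\alpha\in\operatorname{Emb}(A,B)\}$, let $\varepsilon=\beta_1{\restriction}R$, and put $\beta=g_\varepsilon^{-1}\beta_1\in\operatorname{Emb}_R(B,C)$. For $\alpha\in\operatorname{Emb}_R(A,B)$ we have $(\beta_1\alpha){\restriction}R=\varepsilon$, so $\chi(\beta\alpha)=\chi_1(\beta_1\alpha)$ does not depend on $\alpha$.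
\end{proof}

Rigidity cannot be dropped. For spaces without order, suppose that $A$ has a nontrivial automorphism; order the embeddings $A\to C$ linearly and color $a$ according to whether it is the least embedding with image $a[A]$. Then for all $\alpha,\beta$ both colors occur among the $\beta\alpha\tau$, $\tau\in\operatorname{Aut}(A)$.

\subsection{Trees}
Here a \emph{tree} is finitely branching, has one root and height $\omega$, and has no terminal nodes. Let $T(h)$ be the finite set of nodes of level $h$. For a node $x\in T(h)$ and $m\ge h$, a set $D\subseteq T$ is \emph{$m$-dense above $x$} if every node of level $m$ above $x$ has an extension ($\ge$) in $D$. A set is \emph{$(h,n)$-dense} if it is $(h+n)$-dense above some node of level $h$.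

\begin{theorem}[Halpern--L\"auchli \cite{HL}]\label{thm:HL}
Let $T_1,\dots,T_d$ be trees and $\prod_kT_k=P_0\cup P_1$. Either for every $n$ the set $P_0$ includes a product $\prod_kD_k$ of $(0,n)$-dense sets $D_k\subseteq T_k$, or there is $h$ such that for every $n$ the set $P_1$ includes a product of $(h,n)$-dense sets $D_k\subseteq T_k$.
\end{theorem}

For $d=1$ this is elementary. Either every node has an extension in $P_0$, and then $P_0$ is $(0,n)$-dense for all $n$; or some node $x$ has all its extensions in $P_1$, and the set of them is $(h,n)$-dense for all $n$, where $h$ is the level of $x$. We use the theorem in a form in which the base nodes do not depend on $n$.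

\begin{lemma}\label{lem:HL}
For every $c:\prod_kT_k\to\{0,1\}$ there are $i\in\{0,1\}$, a level $h$ and $s\in\prod_kT_k(h)$ such that for every $m\ge h$ there are finite sets $D_k\subseteq T_k$, $m$-dense above $s_k$, with $c\equiv i$ on $\prod_kD_k$.
\end{lemma}

\begin{proof}
Theorem~\ref{thm:HL} for $P_i=c^{-1}(i)$ gives $i$ and $h$ such that for every $n$ there are $s^{(n)}\in\prod_kT_k(h)$ and sets $D_k$, $(h+n)$-dense above $s^{(n)}_k$, with $c\equiv i$ on $\prod_kD_k$. As $\prod_kT_k(h)$ is finite, one tuple $s$ equals $s^{(n)}$ for infinitely many $n$. Since there are no terminal nodes, a set that is $m$-dense above $s_k$ is $m'$-dense above $s_k$ for $h\le m'\le m$. So $s$ works for all $m\ge h$. To make $D_k$ finite, keep one extension of each of the finitely many nodes of level $m$ above $s_k$.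
\end{proof}

\subsection{Both together}
In the application, the piece $B$ that has to be made homogeneous is known only after $i$ and $s$ are found, while the coloring of the trees that determines $i$ and $s$ is known only after $B$ has been made homogeneous. A compactness argument removes this circularity.

\begin{lemma}\label{lem:both}
Let $R\subseteq A$ be pieces, $T_1,\dots,T_d$ trees, and $\theta:\operatorname{Emb}_R(A,\Omega)\times\prod_kT_k\to\{0,1\}$. There are $i\in\{0,1\}$, a level $h$ and $s\in\prod_kT_k(h)$ with the following property. For every piece $B\supseteq A$ and every $m\ge h$ there are $\beta\in\operatorname{Emb}_R(B,\Omega)$ and finite sets $D_k\subseteq T_k$, $m$-dense above $s_k$, such that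
\[\theta(\beta\alpha,t)=i\quad\text{for all }\alpha\in\operatorname{Emb}_R(A,B)\text{ and }t\in\textstyle\prod_kD_k .\]
\end{lemma}

\begin{proof}
Enumerate $\Omega=\{w_0,w_1,\dots\}$ and let $B_n=\langle A\cup\{w_0,\dots,w_n\}\rangle$; every piece is contained in $B_n$ for all large $n$. Let $\Pi_n$ be the finite set of $t\in\prod_kT_k$ all of whose components have level at most $n$. Let $C_n$ be given by Lemma~\ref{lem:ramsey} for $R\subseteq A\subseteq B_n$ and $r=2^{|\Pi_n|}$, and color $a\in\operatorname{Emb}_R(A,C_n)$ by the function $\theta(a,\cdot){\restriction}\Pi_n$. We obtain $\beta_n\in\operatorname{Emb}_R(B_n,C_n)$ and $c_n:\Pi_n\to\{0,1\}$ with $\theta(\beta_n\alpha,t)=c_n(t)$ for all $\alpha\in\operatorname{Emb}_R(A,B_n)$ and $t\in\Pi_n$. Extend $c_n$ by $0$ to the countable set $\prod_kT_k$. By compactness of the space of $\{0,1\}$-valued functions on it, a subsequence of $(c_n)$ converges pointwise to some $c$. Let $i,h,s$ be given by Lemma~\ref{lem:HL} for $c$. Given $B$ and $m$, take $D_k$ from Lemma~\ref{lem:HL}, and take $n$ in the subsequence so large that $B\subseteq B_n$, $\prod_kD_k\subseteq\Pi_n$, and $c_n=c$ on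 the finite set $\prod_kD_k$. Then $\beta=\beta_n{\restriction}B$ works, because $\operatorname{Emb}_R(A,B)\subseteq\operatorname{Emb}_R(A,B_n)$.
\end{proof}

\section{The model and the failure of $\mathbf D_K$}\label{sec:model}

Let $M$ be a countable transitive model of $\mathbf{ZFC}$. (As usual, for the relative consistency statement one works with sufficiently large finite fragments, or with Boolean-valued models, starting from $\operatorname{Con}(\mathbf{ZF})\Rightarrow\operatorname{Con}(\mathbf{ZFC})$.) Construct $V_p$, $G_p=\operatorname{Aut}(V_p,+,<)$, $\Omega$ and $G$ in $M$.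

\subsection{Forcing and symmetric extensions}
We recall the facts that we use \cite{Jech}. Let $\mathbb P\in M$ be a partial order with largest element $1$, and let $H\subseteq\mathbb P$ be generic over $M$. A \emph{name} is a set $\dot y\in M$ of pairs $(\dot z,r)$ with $\dot z$ a name and $r\in\mathbb P$; the names $\dot z$ that occur form the \emph{domain} of $\dot y$. Its value is $\dot y^H=\{\dot z^H:(\dot z,r)\in\dot y,\ r\in H\}$, and $M[H]$, the set of all values, is a transitive model of $\mathbf{ZFC}$. Each $x\in M$ has a canonical name $\check x$ with value $x$. We write $q\Vdash\psi(\dot y)$ if $M[H']\models\psi(\dot y^{H'})$ for all generic $H'\ni q$; here $\dot y$ may be a finite list of names.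
\begin{itemize}
\item[(F1)] The relation $q\Vdash\psi(\dot y)$ is definable in $M$. What holds in $M[H]$ is forced by some $q\in H$. If $q\not\Vdash\psi$, then some $q'\le q$ forces $\neg\psi$.
\item[(F2)] An automorphism $\gamma\in M$ of $\mathbb P$ acts on names by $\gamma\dot y=\{(\gamma\dot z,\gamma r):(\dot z,r)\in\dot y\}$. It fixes every $\check x$, and $q\Vdash\psi(\dot y)$ if and only if $\gamma q\Vdash\psi(\gamma\dot y)$.
\item[(F3)] Let $\mathcal G\in M$ be a group of automorphisms of $\mathbb P$, and $\mathcal F\in M$ a \emph{normal filter} on $\mathcal G$: a nonempty set of subgroups closed under supergroups, finite intersections and conjugation. A name is \emph{symmetric} if its stabilizer in $\mathcal G$ is in $\mathcal F$, and \emph{hereditarily symmetric} if it is symmetric and all names in its domain are hereditarily symmetric. The values of the hereditarily symmetric names form a transitive model $N$ of $\mathbf{ZF}$ with $M\subseteq N\subseteq M[H]$.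
\end{itemize}
For names $\dot y,\dot z$ let $\operatorname{op}(\dot y,\dot z)$ be the canonical name of the ordered pair of their values, and likewise for triples. Then $\gamma\operatorname{op}(\dot y,\dot z)=\operatorname{op}(\gamma\dot y,\gamma\dot z)$, and it is hereditarily symmetric if $\dot y,\dot z$ are.

\subsection{The model $N$}
We want a copy of $V_p$ in $N$ whose points $N$ can tell apart only by means of the structure of $V_p$. So each $v\in\Omega$ is represented by an infinite set $X_v$ of generic reals, which may be permuted freely.

Let $I=\Omega\times\omega$, and let $\mathbb P$ be the set of finite partial functions from $I\times\omega$ to $\{0,1\}$, ordered by reverse inclusion. Let $\mathcal G\in M$ be the group of bijections of $I$ of the form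
\[\gamma(v,n)=(gv,\pi_v(n)),\qquad g\in G,\ \pi_v\in\operatorname{Sym}(\omega);\]
we write $\gamma=(g,\pi)$. It acts on $\mathbb P$ by $(\gamma q)(\gamma j,l)=q(j,l)$. For finite $e\subseteq I$ let $\mathcal G_e$ be the pointwise stabilizer of $e$ and $\mathcal G^0_e=\{(\mathrm{id},\pi)\in\mathcal G_e\}$. Since $\gamma\mathcal G_e\gamma^{-1}=\mathcal G_{\gamma e}$ and $\mathcal G_e\cap\mathcal G_{e'}=\mathcal G_{e\cup e'}$, the subgroups that contain some $\mathcal G_e$ form a normal filter. Fix a generic $H$ and let $N$ be the resulting model. A name has \emph{support} $e$ if it is fixed by $\mathcal G_e$. Then every finite $e'\supseteq e$ is a support, and $\gamma e$ is a support of $\gamma\dot y$. If $(g,\pi)\in\mathcal G_e$, then $g$ fixes the first coordinates of the elements of $e$, and hence fixes pointwise the piece that they generate.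

\begin{lemma}\label{lem:extend}
Let $g\in G$ and let $\kappa$ be an injection from a finite subset of $I$ into $I$ such that $\kappa(v,n)$ always has first coordinate $gv$. Then some $\gamma=(g,\pi)\in\mathcal G$ extends $\kappa$.
\end{lemma}

\begin{proof}
For each $v$, the second coordinates define a finite partial injection of $\omega$, empty for almost all $v$; extend it to a permutation $\pi_v$, the identity when it is empty.
\end{proof}

For $j\in I$ let $\dot x_j=\{(\check l,r):r(j,l)=1\}$ and $x_j=\dot x_j^H\subseteq\omega$, identified with its characteristic function, so that $x_j(l)=(\bigcup H)(j,l)$. Then $\gamma\dot x_j=\dot x_{\gamma j}$, and $q\in H$ if and only if $q(j,l)=x_j(l)$ on the domain of $q$. A condition can be extended so as to give two indices different values at an unused $l$, or to give an unused index $(v,n)$ a prescribed finite string. So by genericity: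
\begin{itemize}
\item[(G)] the $x_j$ are pairwise distinct, and for all $v\in\Omega$ and $t\in2^{<\omega}$ there are infinitely many $n$ with $t\subset x_{(v,n)}$.
\end{itemize}
Put $\dot X_v=\{(\dot x_{(v,n)},1):n\in\omega\}$. Then $(g,\pi)\dot X_v=\dot X_{gv}$, so $\dot X_v$ has support $\{(v,0)\}$ and is fixed by every $(\mathrm{id},\pi)$, and $X_v=\{x_{(v,n)}:n\in\omega\}\in N$. For finite $e\subseteq I$ and $\ell\in\omega$ let $\tau_{e,\ell}\in H$ be the condition with domain $e\times\ell$ given by $\tau_{e,\ell}(j,l)=x_j(l)$. It is fixed by $\mathcal G_e$.

The next lemma is the tool for all symmetry arguments below. It says that a statement with parameters supported by $e$ depends only on initial segments of the reals indexed by $e$, and can be moved to other indices whose reals have the same initial segments.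

\begin{lemma}[restriction and transfer]\label{lem:transfer}
Let the names $\dot y$ be fixed by $\mathcal G^0_e$, and let $M[H]\models\psi(\dot y^H)$. Then for all sufficiently large $\ell$:
\begin{enumerate}
\item $\tau_{e,\ell}\Vdash\psi(\dot y)$;
\item $M[H]\models\psi((\gamma\dot y)^H)$ for every $\gamma\in\mathcal G$ with $x_{\gamma j}{\restriction}\ell=x_j{\restriction}\ell$ for all $j\in e$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $q\in H$ force $\psi(\dot y)$, and let $q_e=q{\restriction}(e\times\omega)$. We claim $q_e\Vdash\psi(\dot y)$. Otherwise some $q'\le q_e$ forces $\neg\psi(\dot y)$. Since the fibers $\{v\}\times\omega$ are infinite, Lemma~\ref{lem:extend} with $g=\mathrm{id}$ gives $\delta\in\mathcal G^0_e$ that moves the indices outside $e$ used by $q'$ to indices outside $e$ not used by $q$. On $e\times\omega$ the condition $\delta q'$ equals $q'$, which extends $q_e$; outside $e$, the conditions $\delta q'$ and $q$ use disjoint sets of indices. So $\delta q'$ is compatible with $q$. But $\delta q'\Vdash\neg\psi(\delta\dot y)$ by (F2), and $\delta\dot y=\dot y$, a contradiction. For large $\ell$ we have $\tau_{e,\ell}\le q_e$,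 which gives (1). For $\gamma$ as in (2), $\gamma\tau_{e,\ell}$ forces $\psi(\gamma\dot y)$, and its value at $(\gamma j,l)$ is $x_j(l)=x_{\gamma j}(l)$, so $\gamma\tau_{e,\ell}\in H$.
\end{proof}

We shall apply Proposition~\ref{prop:algebra} and Lemma~\ref{lem:both} in $M[H]\models\mathbf{ZFC}$, to the objects $V_p,G_p,\Omega,G$ of $M$. This is legitimate. Pieces and their embeddings are determined by finitely many elements of $\Omega$, so they belong to $M$. Hence in $M[H]$ the finite subspaces of $V_p$ are still naturally ordered and of all finite dimensions, and $G_p$ still has (H), which is all that Sections~\ref{sec:natural} and~\ref{sec:partition} use.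

\subsection{The field $K$}
Fix $p$. By (G) the sets $X_v$ are nonempty and pairwise disjoint, so $\xi:v\mapsto X_v$ is a bijection, in $M[H]$, from $V_p$ onto $\mathbf V=\{X_v:v\in V_p\}$. Give $\mathbf V$ the $\mathbb F_p$-space structure that makes $\xi$ linear. The names $\{(\dot X_v,1):v\in V_p\}$ and $\{(\operatorname{op}(\dot X_v,\dot X_w,\dot X_{v+w}),1):v,w\in V_p\}$ of the set $\mathbf V$ and its addition, jointly denoted $\dot{\mathbf V}$, are fixed by all of $\mathcal G$ because the elements of $G_p$ are additive bijections. So the space $\mathbf V$ is in $N$, and by Lemma~\ref{lem:sym} the field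
\[K=\mathbb F_p(\mathbf V)\]
is defined in $N$. Polynomials and fractions are finite objects, so the construction gives the same field in $N$ and in $M[H]$, and $\mathbb F_p(V_p)$ is the same in $M$ and in $M[H]$. In $M[H]$ the map $\xi$ extends to an isomorphism $\xi:\mathbb F_p(V_p)\to K$.

\begin{proposition}\label{prop:fail}
In $N$ there is no nonzero $K^p$-linear map $K\to K^p$.
\end{proposition}

\begin{proof}
Otherwise Lemma~\ref{lem:frob}, applied in $N$, gives a $p^{-1}$-linear $f:K\to K$ in $N$ with $f(1)=1$. Let $\dot f$ be a name of $f$ with finite support $e$, and let $S\le V_p$ be the span of the first coordinates of $e$ that lie in $V_p$. In $M[H]$ put $f_0=\xi^{-1}f\xi$, a $p^{-1}$-linear map on $\mathbb F_p(V_p)$ with $f_0(1)=1$. We show that $f_0$ commutes with every $g\in G_p$ fixing $S$ pointwise; this contradicts Proposition~\ref{prop:algebra}.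

Let $\dot\xi=\{(\operatorname{op}(\check v,\dot X_v),1):v\in V_p\}$, a name of $\xi{\restriction}V_p$. It is fixed by $\mathcal G^0_e$, because each $\dot X_v$ is; this is where the use of sets of reals, rather than single reals, pays off. Let $a\in\mathbb F_p(V_p)$ and $b=f_0(a)$; both are in $M$. Let $\psi(f,\mathbf V,\xi,a,b)$ say that $\xi$ is a linear bijection $V_p\to\mathbf V$ whose extension to the fields satisfies $f(\xi a)=\xi b$. It holds in $M[H]$, and the names $\dot f,\dot{\mathbf V},\dot\xi,\check a,\check b$ are fixed by $\mathcal G^0_e$. Let $\gamma$ send $(v,n)$ to $(gv,n)$ for $v\in V_p$ and fix the other indices. Then $\gamma\in\mathcal G_e$, so Lemma~\ref{lem:transfer}(2) applies to it. It fixes $\dot f,\dot{\mathbf V},\check a,\check b$, and $\gamma\dot\xi=\{(\operatorname{op}(\check v,\dot X_{gv}),1):v\in V_p\}$ has value $\xi g$. Hence $f(\xi ga)=\xi gb$, that is, $f_0(ga)=gb=gf_0(a)$.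
\end{proof}

\begin{remark}
By Example~\ref{ex:basis}, $\mathbf V$ has no basis in $N$. It does have nonzero forms in $N$: for $\lambda_s$ as in Remark~\ref{rem:forms}, the name $\{(\operatorname{op}(\dot X_v,\check c),1):v\in V_p,\ c=\lambda_s(v)\}$ has support $\{(s,0)\}$.
\end{remark}

\section{$\mathbf{BPI}$ holds in the model}\label{sec:BPI}

Let $\mathbb B\in N$ be a nontrivial Boolean algebra. We find an ultrafilter of $\mathbb B$ in $N$; its complement is then a prime ideal in $N$. Zorn's Lemma is not available in $N$, but it is in $M$, where we can apply it to names of filters that have the same support $e_0$ as $\mathbb B$. This gives a filter $F\in N$. Suppose that $F$ does not decide an element $b$. The element $b$ needs a larger support, so adding $b$ alone to $F$ would not respect $e_0$; one has to add with $b$ all its conjugates in a class described by initial segments of reals. By maximality, this produces an improper filter, for $b$ and for $-b$, and finitely many conjugates witness it. On the other hand, an ultrafilter $U\supseteq F$ in $M[H]$ colors each conjugate of $b$ according to whether it or its complement is in $U$.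 Lemma~\ref{lem:both} finds a monochromatic copy of one of the finite witnesses, which is absurd.

\subsection{A maximal filter with support $e_0$}
Fix hereditarily symmetric names of the underlying set and the operations of $\mathbb B$, jointly denoted $\dot{\mathbb B}$, with a common finite support $e_0$. By Lemma~\ref{lem:transfer}(1) some $p_0=\tau_{e_0,\ell_0}$ forces that $\dot{\mathbb B}$ is a nontrivial Boolean algebra. Let $\mathfrak B$ be the domain of the name of the underlying set. It is a $\mathcal G_{e_0}$-invariant set of hereditarily symmetric names, and for every generic $H'$ each element of $\dot{\mathbb B}^{H'}$ is the value of a name in $\mathfrak B$.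

Let $\mathfrak F\in M$ be the set of all $\dot F\subseteq\mathfrak B\times\mathbb P$ that are fixed by $\mathcal G_{e_0}$ and such that $p_0$ forces ``$\dot F$ is a proper filter of $\dot{\mathbb B}$''. These names are hereditarily symmetric. Preorder $\mathfrak F$ by $p_0\Vdash\dot F\subseteq\dot F'$. The set $\mathfrak F$ contains $\{(\dot a,r)\in\mathfrak B\times\mathbb P:r\le p_0,\ r\Vdash\dot a=1_{\dot{\mathbb B}}\}$, which is invariant by (F2) and has value $\{1\}$ whenever $p_0$ is in the generic filter. The union of a nonempty chain in $\mathfrak F$ is invariant, and its value is the union of a chain of proper filters whenever $p_0$ is in the generic filter; so it is in $\mathfrak F$ and is an upper bound. By Zorn's Lemma in $M$ there is $\dot F\in\mathfrak F$ that is maximal: if $\dot F'\in\mathfrak F$ and $p_0\Vdash\dot F\subseteq\dot F'$, then $p_0\Vdash\dot F'\subseteq\dot F$. Let $F=\dot F^H\in N$, a proper filter of $\mathbb B$.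

\begin{proposition}\label{prop:ultra}
$F$ is an ultrafilter of $\mathbb B$.
\end{proposition}

For the rest of the section suppose that this is false. We argue in $M[H]$. For $b\in\mathbb B$ write $b^1=b$ and $b^0=-b$, and call $b$ \emph{null} if $-b\in F$.

\subsection{The conjugates of an undecided element}
There is $\dot b\in\mathfrak B$ whose value $b$ satisfies $b\in\mathbb B$ and $b,-b\notin F$. Let $e\supsetneq e_0$ be a finite support of $\dot b$, and enumerate $e\setminus e_0$ as $\mathbf j^0=(j^0_1,\dots,j^0_d)$, with $j^0_k=(v_k,n_k)$ and $d\ge1$. Choose $\ell$ so large that Lemma~\ref{lem:transfer} holds for $e$, $\ell$ and the statement ``$\dot b\in\dot{\mathbb B}$, $\dot b\notin\dot F$, $-\dot b\notin\dot F$'', and that the strings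
\[\sigma_k=x_{j^0_k}{\restriction}\ell\qquad(1\le k\le d)\]
are pairwise distinct, which is possible by (G). Let $R$ be the piece generated by the first coordinates of $e_0$, and $A=\langle R\cup\{v_1,\dots,v_d\}\rangle$. Let $J\in M$ be the $\mathcal G_{e_0}$-orbit of $\mathbf j^0$.

\begin{lemma}\label{lem:orbit}
$J$ is the set of tuples $\mathbf j=(j_1,\dots,j_d)$ with pairwise distinct components $j_k\notin e_0$ such that, for some $\alpha\in\operatorname{Emb}_R(A,\Omega)$, the first coordinate of $j_k$ is $\alpha v_k$ for all $k$.
\end{lemma}

\begin{proof}
If $\gamma=(g,\pi)\in\mathcal G_{e_0}$, then $\gamma\mathbf j^0$ has this form with $\alpha=g{\restriction}A$. Conversely, given such a tuple, extend $\alpha$ to $g\in G$ and apply Lemma~\ref{lem:extend} to $g$ and the injection that is the identity on $e_0$ and sends $j^0_k$ to $j_k$.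
\end{proof}

For $\mathbf j=\gamma\mathbf j^0$ with $\gamma\in\mathcal G_{e_0}$ let $\dot b_{\mathbf j}=\gamma\dot b\in\mathfrak B$. This is well defined: if also $\mathbf j=\gamma'\mathbf j^0$, then $\gamma^{-1}\gamma'\in\mathcal G_e$ fixes $\dot b$. The name $\dot b_{\mathbf j}$ has support $\gamma e=e_0\cup\{j_1,\dots,j_d\}$, and $\gamma'\dot b_{\mathbf j}=\dot b_{\gamma'\mathbf j}$ for $\gamma'\in\mathcal G_{e_0}$. Let $b_{\mathbf j}=\dot b_{\mathbf j}^H$. Since $\gamma$ fixes $e_0$ pointwise and fixes $\dot{\mathbb B}$ and $\dot F$, Lemma~\ref{lem:transfer}(2) gives: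
\begin{equation}\label{eq:undecided}
\text{if }\mathbf j\in J\text{ and }\sigma_k\subset x_{j_k}\text{ for all }k,\text{ then }b_{\mathbf j}\in\mathbb B\text{ and }b_{\mathbf j},-b_{\mathbf j}\notin F.
\end{equation}
Let $T_k=\{t\in2^{<\omega}:t\supseteq\sigma_k\}$, a tree with root $\sigma_k$. We number its levels by the length of the strings, $T_k(h)=T_k\cap2^h$ for $h\ge\ell$; this shifts the levels of all $T_k$ by the same amount. For $s\in\prod_kT_k(h)$ let
\[J_s=\{\mathbf j\in J:s_k\subset x_{j_k}\text{ for all }k\},\qquad Z_s=\{b_{\mathbf j}:\mathbf j\in J_s\}\subseteq\mathbb B .\]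
The set $Z_s$ has the name $\dot Z_s=\{(\dot b_{\mathbf j},r_{\mathbf j,s}):\mathbf j\in J\}$, where $r_{\mathbf j,s}$ has domain $\{j_1,\dots,j_d\}\times h$ and $r_{\mathbf j,s}(j_k,l)=s_k(l)$. Each $\gamma\in\mathcal G_{e_0}$ permutes $J$ and satisfies $\gamma r_{\mathbf j,s}=r_{\gamma\mathbf j,s}$, so $\dot Z_s$ has support $e_0$. These are the classes of conjugates that may be added to $F$.

\subsection{Finite witnesses from maximality}

\begin{lemma}\label{lem:improper}
For all $h\ge\ell$, $s\in\prod_kT_k(h)$ and $i\in\{0,1\}$, the filter $F_{s,i}$ generated by $F\cup\{z^i:z\in Z_s\}$ is improper.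
\end{lemma}

\begin{proof}
Suppose that it is proper. By Lemma~\ref{lem:transfer}(1) some $\tau=\tau_{e_0,\ell'}$ with $\ell'\ge\ell_0$ forces that $\dot Z_s\subseteq\dot{\mathbb B}$ and that the filter generated by $\dot F\cup\{z^i:z\in\dot Z_s\}$ is proper. To compare with $\dot F$ we need a name that works below $p_0$, not only below $\tau$. Let $\dot F'$ be the set of $(\dot a,r)\in\mathfrak B\times\mathbb P$ with $r\le p_0$ such that either $r\Vdash\dot a\in\dot F$, or $r\le\tau$ and $r$ forces that $\dot a$ is in the filter generated by $\dot F\cup\{z^i:z\in\dot Z_s\}$. It is in $M$ by (F1), and it is fixed by $\mathcal G_{e_0}$ by (F2), because $p_0,\tau,\dot F,\dot Z_s,\dot{\mathbb B}$ are. Let $H'\ni p_0$ be generic. If $\tau\notin H'$, only the first clause contributes, and $\dot F'^{H'}=\dot F^{H'}$. If $\tau\in H'$, then $\dot F'^{H'}$ is the generated filter, since each of its elements is the value of some $\dot a\in\mathfrak B$ and its membership is forced by some $r\in H'$ below $\tau$. So $\dot F'\in\mathfrak F$ and $p_0\Vdash\dot F\subseteq\dot F'$. By maximality $p_0\Vdash\dot F'\subseteq\dot F$, and since $\tau\in H$ we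 get $F_{s,i}=F$. By (G) choose pairwise distinct $j_k\in(\{v_k\}\times\omega)\setminus e_0$ with $s_k\subset x_{j_k}$. Then $\mathbf j\in J_s$ by Lemma~\ref{lem:orbit}, so $b_{\mathbf j}^i\in F_{s,i}=F$, contradicting \eqref{eq:undecided}.
\end{proof}

A finite witness of improperness remains one when it is moved by an embedding of its vectors and its reals are replaced by reals with the same long initial segments. For $Y\subseteq J$ let $cY=\{j_k:\mathbf j\in Y,\ k\le d\}\subseteq I\setminus e_0$ be the set of components.

\begin{lemma}\label{lem:witness}
For all $h,s,i$ as above there are a finite set $Y\subseteq J_s$ and $m\ge h$ with the following property. Let $B$ be the piece generated by $A$ and the first coordinates of $cY$. Let $\beta\in\operatorname{Emb}_R(B,\Omega)$, and let $\kappa:cY\to I\setminus e_0$ satisfy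
\[\kappa(w,n)\in\{\beta w\}\times\omega\quad\text{and}\quad x_{\kappa j}{\restriction}m=x_j{\restriction}m\qquad\text{for all }j=(w,n)\in cY.\]
Then $\kappa\mathbf j=(\kappa j_1,\dots,\kappa j_d)\in J$ for $\mathbf j\in Y$, and $\bigwedge_{\mathbf j\in Y}b^i_{\kappa\mathbf j}$ is null.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:improper} there are $a\in F$ and a finite $Y\subseteq J_s$ with $a\wedge\bigwedge_{\mathbf j\in Y}b^i_{\mathbf j}=0$. So $a\le-\bigwedge_{\mathbf j\in Y}b^i_{\mathbf j}$, and the meet is null. The names $\dot{\mathbb B},\dot F,\dot b_{\mathbf j}$ $(\mathbf j\in Y)$ have support $e'=e_0\cup cY$. Choose $m\ge h$ so large that Lemma~\ref{lem:transfer} holds for $e'$, $m$ and the statement that the $\dot b_{\mathbf j}$ are in $\dot{\mathbb B}$ and $-\bigwedge_{\mathbf j\in Y}\dot b^i_{\mathbf j}\in\dot F$, and that the strings $x_j{\restriction}m$, $j\in cY$, are pairwise distinct. Let $\beta,\kappa$ be as stated. Then $\kappa$ is injective, because these strings are distinct. Extend $\beta$ to $g\in G$; it fixes $R$ pointwise. By Lemma~\ref{lem:extend} some $\gamma=(g,\pi)$ extends both $\kappa$ and the identity on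 $e_0$. Then $\gamma\in\mathcal G_{e_0}$, so $\kappa\mathbf j=\gamma\mathbf j\in J$, $\gamma\dot b_{\mathbf j}=\dot b_{\kappa\mathbf j}$, and $\gamma$ fixes $\dot{\mathbb B}$ and $\dot F$. Lemma~\ref{lem:transfer}(2) gives the nullness.
\end{proof}

\subsection{The monochromatic copy}

\begin{proof}[Proof of Proposition~\ref{prop:ultra}]
Since $M[H]\models\mathbf{ZFC}$, there is an ultrafilter $U\supseteq F$ of $\mathbb B$ in $M[H]$. To view the coloring induced by $U$ as a coloring of embeddings and tree nodes, we fix one index for each vector and each string: by (G), for $w\in\Omega$ and $t\in2^{<\omega}$ choose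
\[\iota(w,t)\in(\{w\}\times\omega)\setminus e_0\quad\text{with}\quad t\subset x_{\iota(w,t)} .\]
For $a\in\operatorname{Emb}_R(A,\Omega)$ and $t\in\prod_kT_k$ let $\mathbf j(a,t)=(\iota(av_k,t_k))_{k\le d}$. The real at its $k$-th component extends $\sigma_k$, and the $\sigma_k$ are distinct strings of the same length, so the components are distinct. By Lemma~\ref{lem:orbit} and \eqref{eq:undecided}, $\mathbf j(a,t)\in J$ and $b_{\mathbf j(a,t)}\in\mathbb B$. Let $\theta(a,t)$ be the $i\in\{0,1\}$ with $b^i_{\mathbf j(a,t)}\in U$.

Lemma~\ref{lem:both} gives $i,h,s$. For these, Lemma~\ref{lem:witness} gives $Y$, $m\ge h$ and $B\supseteq A$. For $B$ and $m$, Lemma~\ref{lem:both} gives $\beta\in\operatorname{Emb}_R(B,\Omega)$ and sets $D_k\subseteq T_k$, $m$-dense above $s_k$, with $\theta(\beta\alpha,t)=i$ for all $\alpha\in\operatorname{Emb}_R(A,B)$ and $t\in\prod_kD_k$.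

We define $\kappa$ on $cY$. Let $j=(w,n)\in cY$. There is exactly one $k$ with $s_k\subset x_j$: at least one because $Y\subseteq J_s$, and at most one because the $s_k\supseteq\sigma_k$ are distinct strings of the same length. (So an index that occurs in several tuples of $Y$ occurs always at the same position; this is why the $\sigma_k$ were made distinct.) As $m\ge h$, the string $x_j{\restriction}m$ is a node of $T_k(m)$ above $s_k$. Choose $u(j)\in D_k$ extending it and put $\kappa j=\iota(\beta w,u(j))$. Then $x_{\kappa j}\supset u(j)\supseteq x_j{\restriction}m$, so $\kappa$ satisfies the hypotheses of Lemma~\ref{lem:witness}, and $c=\bigwedge_{\mathbf j\in Y}b^i_{\kappa\mathbf j}$ is null. Hence $-c\in F\subseteq U$.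

Let $\mathbf j\in Y$. By Lemma~\ref{lem:orbit} the first coordinate of $j_k$ is $\alpha v_k$ for some $\alpha\in\operatorname{Emb}_R(A,\Omega)$, and $\alpha[A]=\langle R\cup\{\alpha v_1,\dots,\alpha v_d\}\rangle\subseteq B$, so $\alpha\in\operatorname{Emb}_R(A,B)$. Since $s_k\subset x_{j_k}$, we have $u(j_k)\in D_k$. With $t=(u(j_k))_{k\le d}\in\prod_kD_k$ we get $\kappa\mathbf j=(\iota(\beta\alpha v_k,t_k))_k=\mathbf j(\beta\alpha,t)$, and $\theta(\beta\alpha,t)=i$ means $b^i_{\kappa\mathbf j}\in U$. As $Y$ is finite, $c\in U$. So $U$ contains $c$ and $-c$, which is impossible for a proper filter.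
\end{proof}

Since $\mathbb B\in N$ was an arbitrary nontrivial Boolean algebra and $F\in N$, the model $N$ satisfies $\mathbf{BPI}$. Together with Proposition~\ref{prop:fail}, which holds for every prime $p$, this proves Theorem~\ref{thm:A}.

\begin{thebibliography}{9}

\bibitem{GLR} Graham, Leeb and Rothschild, Adv. Math. 8 (1972).

\bibitem{HL} Halpern and L\"auchli, Trans. AMS 124 (1966).

\bibitem{Jech} Jech, \emph{The Axiom of Choice}.

\bibitem{Morillon} Marianne Morillon, \emph{Linear extenders and the Axiom of Choice}, arXiv:1901.05146 (2019).

\end{thebibliography}
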